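# Torsion Galois representations as quotients of crystalline lattices

Throughout, $p$ is a prime and $K$ is a complete discrete valuation field of mixed characteristic $(0,p)$ with perfect residue field $k$. We write $G=\mathrm{Gal}(\overline K/K)$, with wild inertia and inertia subgroups $P\subset I\subset G$. A *torsion representation* is a finite torsion $\mathbb Z_p$-module $T$ with a continuous $\mathbb Z_p$-linear action of $G$; the category of these is $\mathrm{Rep}_{\mathrm{tor}}(G)$. A *lattice* is a $G$-stable $\mathbb Z_p$-lattice in a finite-dimensional continuous $\mathbb Q_p$-representation of $G$.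

If $\Lambda_1\subset\Lambda_2$ are two lattices in the same representation, then $\Lambda_2/\Lambda_1$ is a torsion representation. We ask which $T$ arise this way when the ambient representation must be good from the point of view of $p$-adic Hodge theory.

## 1. Unramified torsion representations

**Proposition 1.** If $I$ acts trivially on $T\in\mathrm{Rep}_{\mathrm{tor}}(G)$, then $T\simeq\Lambda_2/\Lambda_1$ for lattices $\Lambda_1\subset\Lambda_2$ in a crystalline representation, all of whose Hodge–Tate weights are $0$.

*Proof.* The group $\mathrm{Aut}(T)$ is finite, so the action factors through $H=\mathrm{Gal}(K_1/K)$ with $K_1/K$ finite, Galois and unramified. Choose generators $x_1,\dots,x_u$ of $T$. The map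
$$\Lambda_2=\mathbb Z_p[H]^u\to T,\qquad (a_j)_j\mapsto \sum_j a_jx_j ,$$
is surjective and $G$-equivariant. Its kernel $\Lambda_1$ has finite index in $\Lambda_2$, so it is a lattice in $V=\mathbb Q_p[H]^u$.

It remains to see that $V$ is crystalline, that is, $\dim_{K_0}(B_{cris}\otimes_{\mathbb Q_p}V)^G=\dim V$, where $K_0=\mathrm{Frac}\,W(k)$. Let $k_1$ be the residue field of $K_1$ and $K_{1,0}=\mathrm{Frac}\,W(k_1)$, so that $H=\mathrm{Gal}(K_{1,0}/K_0)$. The field $K_{1,0}$ lies in $B_{cris}$, compatibly with the $G$-action. By Galois descent, $(K_{1,0}\otimes V)^H$ has $K_0$-dimension $\dim V$. This dimension is the largest possible for $(B_{cris}\otimes V)^G$, so $V$ is crystalline. Since $V$ has finite image, its weights are $0$. $\square$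

The first half of this proof works for every $T$: if the action factors through $H=\mathrm{Gal}(L/K)$ with $L/K$ finite Galois, then $T$ is a quotient of $\mathbb Z_p[H]^u$. What changes in general is the second half. To say how, we need the definitions.

## 2. Semi-stable lattices and period rings

**Notation.** Let $\pi$ be a uniformizer of $K$ and $e=v_K(p)$. Put $\breve K=\widehat{K^{ur}}$, $\breve K_0=W(\bar k)[1/p]$ and $C=\widehat{\overline K}$. The absolute Galois group of $\breve K$ is $I$, and $C$ is also the completion of an algebraic closure of $\breve K$. So the rings $A_{\inf}$, $A_{cris}$, $B_{cris}^+=A_{cris}[1/p]$, $B_{cris}$, $B_{st}$, $B_{dR}^+$, $B_{dR}$ built from $C$ serve both $K$ and $\breve K$. We write $\theta:A_{\inf}\to\mathcal O_C$ for the usual surjection, $\xi$ for a generator of its kernel, $\chi$ for the cyclotomic character, and $t$ for Fontaine's element. Thus $gt=\chi(g)t$ and $\varphi(t)=pt$; moreover $t\in A_{cris}$, and both $t$ and $\xi$ are uniformizers of the complete discrete valuation ring $B_{dR}^+$. On $B_{st}$ we have $\mathcal N\varphi=p\varphi\mathcal N$.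 Finally
$$B_e=B_{cris}^{\varphi=1}.$$
For example, if $x\in B_{cris}^+$ satisfies $\varphi(x)=p^ix$, then $t^{-i}x\in B_e$.

**Topology on $B_{dR}^+$.** We have $B_{dR}^+=\varprojlim_j A_{\inf}[1/p]/\xi^j$, an inverse limit of Banach spaces with unit balls $A_{\inf}/\xi^j$. For this topology $G$ acts continuously and $t^jB_{dR}^+\to t^jB_{dR}^+/t^{j+1}B_{dR}^+= C(j)$ is continuous.

**Admissible representations.** For $*\in\{cris,st,dR\}$ put $D_*(V)=(B_*\otimes_{\mathbb Q_p}V)^G$. Its dimension over $K_0$ (over $K$ for $dR$) is at most $\dim V$, and $V$ is called crystalline, semi-stable or de Rham if equality holds. A de Rham $V$ satisfies $C\otimes V\simeq\bigoplus_l C(h_l)$, and the $h_l$ are its weights. With this convention $\chi$ has weight $1$. For example, let $e_1$ be a basis of $\mathbb Q_p(1)$: then $t^{-1}\otimes e_1$ is $G$-invariant and spans $D_{cris}(\mathbb Q_p(1))$, and $\varphi$ acts on it by $p^{-1}$.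

**Lifts.** For $r\in\{0,1,2,\dots,\infty\}$, let $\mathrm{Rep}^{\mathrm{st},r}_{\mathrm{fr}}(G)$ be the category of lattices in semi-stable representations with Hodge–Tate weights in $[0,r]$. Let $\mathrm{Rep}^{\mathrm{st},r}_{\mathrm{tor}}(G)$ be the category of those $T\in\mathrm{Rep}_{\mathrm{tor}}(G)$ for which there are $\Lambda_1\subset\Lambda_2$ in $\mathrm{Rep}^{\mathrm{st},r}_{\mathrm{fr}}(G)$ with $T\simeq\Lambda_2/\Lambda_1$; the pair $\Lambda_1\subset\Lambda_2$ is a *lift* of $T$. For example $p^n\mathbb Z_p(1)\subset\mathbb Z_p(1)$ is a lift of $\mu_{p^n}$, so $\mu_{p^n}\in \mathrm{Rep}^{\mathrm{st},1}_{\mathrm{tor}}(G)$.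

Caruso and Liu proved that a tamely ramified $\mathbb F_p$-representation lies in $\mathrm{Rep}^{\mathrm{st},r}_{\mathrm{tor}}(G)$ for some integer $r$, and that for each fixed $r<\infty$ some $T\in\mathrm{Rep}_{\mathrm{tor}}(G)$ is not in $\mathrm{Rep}^{\mathrm{st},r}_{\mathrm{tor}}(G)$. The question, taken from Yoshiyasu Ozeki, "Torsion representations arising from $(\varphi,\hat G)$-modules" (arXiv:1202.1858, 2012), is whether every $T\in\mathrm{Rep}_{\mathrm{tor}}(G)$ lies in $\mathrm{Rep}^{\mathrm{st},r}_{\mathrm{tor}}(G)$ for some integer $r\ge0$. These notes prove that it does, and that the lift can be taken crystalline.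

**Theorem 2.** For every $T\in\mathrm{Rep}_{\mathrm{tor}}(G)$ and every $r_0\in\mathbb Z$ there are lattices $\Lambda_1\subset\Lambda_2$ in a crystalline representation of $G$, with all Hodge–Tate weights $\ge r_0$, such that $T\simeq\Lambda_2/\Lambda_1$. In particular (take $r_0=0$), $T\in\mathrm{Rep}^{\mathrm{st},r}_{\mathrm{tor}}(G)$ for some integer $r\ge0$.

By the second result of Caruso and Liu, $r$ cannot be chosen independently of $T$.

**Facts used.** The proof rests on the following.

* (F1) (Fontaine) Crystalline representations are stable under subobjects, quotients, $\oplus$, $\otimes$ and Tate twists; semi-stable ones are stable under subobjects, quotients, $\oplus$ and $\otimes$. A crystalline $V$ stays crystalline over finite extensions of $K$ and over $\breve K$, with $D_{cris}(V|_I)=\breve K_0\otimes_{K_0}D_{cris}(V)$ and $D_{dR}(V|_I)=\breve K\otimes_KD_{dR}(V)$. Unramified representations are crystalline. Rational Tate modules of $p$-divisible groups over $\mathcal O_K$ are crystalline (Fontaine, *Sur certains types de représentations $p$-adiques*, 1982). Moreover $B_{st}^{\mathcal N=0}=B_{cris}$.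
* (F2) (Fontaine, *Le corps des périodes $p$-adiques*) $B_e\cap B_{dR}^+=\mathbb Q_p$, and for $i\ge1$ the sequence $0\to\mathbb Q_pt^i\to(B_{cris}^+)^{\varphi=p^i}\to B_{dR}^+/t^iB_{dR}^+\to0$ is exact.
* (F3) (Tate, *$p$-divisible groups*) For a complete discretely valued field of mixed characteristic with perfect residue field, $H^0(C(j))=H^1_{cont}(C(j))=0$ for $j\ne0$.
* (F4) (Berger, *Représentations $p$-adiques et équations différentielles*, Invent. Math. 148 (2002)) If the residue field is perfect, de Rham representations are potentially semi-stable.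
* (F5) (Lang; Serre, *Cohomologie galoisienne*, II.3.3) $\mathrm{cd}_p(I)\le1$.

## 3. Regular representations see only the unramified part

The obvious approach to a general $T$ is the surjection $\mathbb Z_p[H]^u\to T$ of Section 1, with $H=\mathrm{Gal}(L/K)$. The next computation shows where it stops.

**Claim.** Let $V$ be a $\mathbb Q_p$-representation of $G$ with finite image. Then $\dim_{K_0}D_{st}(V)=\dim V^I$. So $V$ is semi-stable if and only if it is unramified.

*Proof.* Let the action factor through $H=\mathrm{Gal}(L/K)$ with $L/K$ finite Galois, and let $H_0\subset H$ be the inertia subgroup, which is the image of $I$. Let $L_0$ be the fraction field of the Witt vectors of the residue field of $L$. Since $B_{st}^{G_L}=L_0$, we get $D_{st}(V)=(L_0\otimes V)^H$. The group $H_0$ acts trivially on $L_0$, so $(L_0\otimes V)^{H_0}=L_0\otimes V^{I}$. The quotient $H/H_0=\mathrm{Gal}(L_0/K_0)$ acts semilinearly on it, and Galois descent gives $K_0$-dimension $\dim V^I$. $\square$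

So $\mathbb Q_p[H]$ is not semi-stable as soon as $L/K$ ramifies. If $T$ is ramified, a semi-stable lift must have infinite image, and the ramification of $T$ must come from congruences inside such a representation. Here is one such congruence.

## 4. The Fermat quotient over $\mathbb Q_p$

Take $K=\mathbb Q_p$, so that $\chi(G)=\chi(I)=\mathbb Z_p^\times$. On functions $f:\mathbb Z_p^\times\to\mathbb Q_p$ let $g\in G$ act by $(gf)(x)=f(x\chi(g))$. The span of $1$ and $x^{p-1}$ is isomorphic to $\mathbb Q_p\oplus\mathbb Q_p(p-1)$, which is crystalline. The function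
$$q(x)=\frac{x^{p-1}-1}{p}$$
takes values in $\mathbb Z_p$ on $\mathbb Z_p^\times$ by Fermat's little theorem. With $\gamma=\chi(g)$,
$$(gq)(x)=\frac{x^{p-1}\gamma^{p-1}-1}{p}=\gamma^{p-1}q(x)+q(\gamma).$$
Hence $\Lambda=\mathbb Z_p\cdot1\oplus\mathbb Z_p\cdot q$ is a lattice. Modulo $p$ we have $\gamma^{p-1}\equiv1$, so on $T=\Lambda/p\Lambda$ the element $g$ fixes $1$ and sends $q$ to $q+q(\chi(g))\cdot1$. Since $q(1+p)\equiv p-1\not\equiv0$ mod $p$, the inertia group acts on $T$ through a group of order $p$, so $T$ is wildly ramified. It lies in $\mathrm{Rep}_{\mathrm{tor}}^{\mathrm{st},p-1}(G)$, although the ambient representation is a direct sum of characters. (Here $K=\mathbb Q_p$ matters: if $\mu_{p^2}\subset K$, then $\chi(g)\equiv1$ mod $p^2$, so $q(\chi(g))\equiv 0$ mod $p$ and the same formula gives a trivial $T$.)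

The example rests on a polynomial function on the image of $G$ which is integer-valued although its coefficients are not integral. There are enough such functions to produce every $T$ that is not excluded for an evident reason.

## 5. Integer-valued polynomial functions and the common kernel

Here is the evident reason. If some $g\in G$ acts trivially on every crystalline representation, it acts trivially on all quotients of their lattices. The following criterion says that there is no other obstruction.

**Proposition 3.** Let $G$ be a profinite group and $\mathcal C$ a class of finite-dimensional continuous $\mathbb Q_p$-representations of $G$ which contains the trivial one and is stable under isomorphisms, subobjects, quotients, $\oplus$ and $\otimes$. Let $N$ be the intersection of the kernels of all members of $\mathcal C$. For a finite $p$-power torsion continuous $G$-module $T$ with $p^nT=0$, the following are equivalent: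

1. $T\simeq\Lambda_2/\Lambda_1$ for lattices $\Lambda_1\subset\Lambda_2$ in a member of $\mathcal C$;
2. $T$ embeds in $\Lambda/p^n\Lambda$ for a lattice $\Lambda$ in a member of $\mathcal C$;
3. $N$ acts trivially on $T$.

For example, if $\mathcal C$ consists of the representations of $G_{\mathbb Q_p}$ isomorphic to finite direct sums of $\mathbb Q_p(m)$, $m\ge0$, then $N=\ker\chi$. The module of Section 4 satisfies condition 3, and we displayed a lattice as in condition 2 with $n=1$.

*Proof.* (1)⇒(3): $N$ acts trivially on the ambient representation. (2)⇒(1): put $\Lambda_1=p^n\Lambda$ and let $\Lambda_2$ be the preimage of $T$ in $\Lambda$; both are $G$-stable of full rank. We prove (3)⇒(2) in four steps.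

**Step 1: reduce to one member of $\mathcal C$.** The kernel $U$ of the action on $T$ is open and contains $N$. The compact set $G\smallsetminus U$ is covered by the open sets $G\smallsetminus\ker\rho_{V'}$ with $V'\in\mathcal C$. So finitely many $V_j\in\mathcal C$ have kernels whose intersection lies in $U$. Put $V=\bigoplus_jV_j\in\mathcal C$, $s=\dim V$, and let $\Gamma$ be the image of $G$ in $GL(V)$. It is compact, it is a topological quotient of $G$, and $T$ is a $\Gamma$-module on which an open subgroup acts trivially. Choosing a $\Gamma$-stable lattice in $V$ and a basis of it, we view $\Gamma\subset GL_s(\mathbb Z_p)\subset\mathbb Z_p^{s^2}$, a closed subset.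

**Step 2: polynomial functions on $\Gamma$ lie in $\mathcal C$.** Let $\Gamma$ act on continuous functions on $\Gamma$ by $(\gamma f)(x)=f(x\gamma)$. Let $\mathcal P_d\subset C(\Gamma,\mathbb Q_p)$ be the space of functions given by polynomials of degree $\le d$ in the matrix entries. For $\ell\in V^*$ the map $V\to\mathcal P_1$, $v\mapsto(x\mapsto\ell(xv))$, is equivariant, because $\gamma v$ goes to $x\mapsto\ell(x\gamma v)$. Letting $\ell$ run through the coordinate forms we obtain all matrix entries, so $\mathcal P_1$ is a quotient of $\mathbb Q_p\oplus V^s$. Multiplication is equivariant and makes $\mathcal P_d$ a quotient of $\mathcal P_1^{\otimes d}$ for $d\ge1$. Hence $\mathcal P_d\in\mathcal C$ for all $d\ge 1$.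

**Step 3: their integral structures fill up all functions modulo $p^n$.** Put $\mathcal P_d^\circ=\mathcal P_d\cap C(\Gamma,\mathbb Z_p)$. This is the unit ball of the finite-dimensional space $\mathcal P_d$ for the sup norm, which is $\Gamma$-invariant. So $\mathcal P_d^\circ$ is a $\Gamma$-stable lattice. The map $\mathcal P_d^\circ/p^n\to C(\Gamma,\mathbb Z/p^n)$ is injective: if $f\in\mathcal P_d^\circ$ has values in $p^n\mathbb Z_p$, then $f/p^n\in\mathcal P_d^\circ$. We claim that
$$\bigcup_d\mathcal P_d^\circ/p^n=C(\Gamma,\mathbb Z/p^n).\tag{1}$$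
Let $f\in C(\Gamma,\mathbb Z/p^n)$. It is locally constant, so it lifts to a locally constant $\tilde f:\Gamma\to\mathbb Z_p$. By compactness there is $m$ such that $\tilde f(x)$ depends only on $x$ modulo $p^m$. Extend $\tilde f$ to $\mathbb Z_p^{s^2}$ by the same value on each residue class modulo $p^m$ that meets $\Gamma$, and by $0$ on the other classes. By Mahler's theorem in several variables, this continuous function is a uniform limit of $\mathbb Z_p$-linear combinations of products of binomial functions $\binom{x_{11}}{i_{11}}\cdots\binom{x_{ss}}{i_{ss}}$. So it is congruent modulo $p^n$ to a $\mathbb Z_p$-valued polynomial function, whose restriction to $\Gamma$ lies in some $\mathcal P_d^\circ$. This proves (1).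

**Step 4: embed $T$ into functions.** Let $\ell_1,\dots,\ell_u$ generate $\mathrm{Hom}(T,\mathbb Z/p^n)$. The map
$$T\to C(\Gamma,\mathbb Z/p^n)^u,\qquad x\mapsto(\gamma\mapsto\ell_j(\gamma x))_j ,$$
is equivariant, since $\gamma'x$ goes to $\gamma\mapsto\ell_j(\gamma\gamma'x)$. It is injective: evaluate at $\gamma=1$, and note that the $\ell_j$ separate points because $p^nT=0$. Its image is finite and the union in (1) is increasing, so the image lies in $(\mathcal P_d^\circ/p^n)^u$ for some $d\geq 1$. Take $\Lambda=(\mathcal P_d^\circ)^u$. $\square$

From now on $\mathcal C$ is the class of crystalline representations of $G$, which satisfies the hypotheses by (F1), and **$N$ is the intersection of the kernels of all crystalline representations of $G$**. It is a closed normal subgroup. What remains is the following.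

**Theorem 4.** $N=1$.

*Proof that Theorem 4 implies Theorem 2.* Let $p^nT=0$. By Theorem 4 and Proposition 3, $T\simeq\Lambda_2/\Lambda_1$ with $\Lambda_1\subset\Lambda_2$ lattices in a crystalline $V$. If $m$ is divisible by $(p-1)p^n$, then $\chi^m\equiv1$ mod $p^n$, so $\Lambda_2(m)/\Lambda_1(m)\simeq T(m)=T$. For such $m\gg0$ all weights of the crystalline representation $V(m)$ are $\ge r_0$. With $r_0=0$, let $r\ge0$ be an integer bounding these weights from above; crystalline representations are semi-stable. $\square$

If one prefers the convention in which $\chi$ has weight $-1$, one takes $m\ll0$ in this last twist. No other twist in these notes changes: Theorem 4 does not mention weights, and its proof uses our convention throughout.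

## 6. Lubin–Tate groups: $N$ lies in wild inertia

We now bound $N$ from above, first by inertia and then by wild inertia, each time by exhibiting crystalline representations. The first lemma allows representations of $G_{K_1}$ with $K_1/K$ finite unramified.

**Lemma 5.** $N\subset I$. If $K_1/K$ is finite unramified, then $N\subset G_{K_1}$, and $N$ acts trivially on every crystalline representation of $G_{K_1}$.

*Proof.* For finite Galois unramified $K_1/K$ the representation $\mathbb Q_p[\mathrm{Gal}(K_1/K)]$ is crystalline, so $N\subset G_{K_1}$. Intersecting over all such $K_1$ gives $N\subset I$, and $I\subset G_{K_1}$ for every finite unramified $K_1/K$. Now let $U$ be a crystalline representation of $G_{K_1}$, and let $K_{1,0}$ be the maximal absolutely unramified subfield of $K_1$ as in Section 1. Then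
$$(B_{cris}\otimes\mathrm{Ind}\,U)^{G_K}\simeq(B_{cris}\otimes U)^{G_{K_1}},$$
which has dimension $\dim U$ over $K_{1,0}$, hence dimension $[K_{1,0}:K_0]\dim U=[K_1:K]\dim U=\dim\mathrm{Ind}\,U$ over $K_0$. So $\mathrm{Ind}\,U$ is crystalline and $N$ acts trivially on it. As $U\subset(\mathrm{Ind}\,U)|_{G_{K_1}}$ and $N\subset G_{K_1}$, it acts trivially on $U$. $\square$

**Proposition 6.** $N\subset P$. In particular $N$ is a pro-$p$ group.

*Proof.*

**Step 1: $N$ fixes roots of $-p$.** Let $q$ be a power of $p$, and let $K_1/K$ be finite unramified with residue field containing $\mathbb F_q$, so $W(\mathbb F_q)\subset\mathcal O_{K_1}$. The Lubin–Tate formal group over $W(\mathbb F_q)$ with $[p](X)=pX+X^q$ is a $p$-divisible group. After base change to $\mathcal O_{K_1}$ its rational Tate module is crystalline by (F1). By Lemma 5, $N$ acts trivially on it, hence on its Tate module and on its $p$-torsion points, which are the roots of $X^q+pX$. So $N$ fixes every root of $X^{q-1}=-p$. If $d'$ is prime to $p$, choose $q$ with $d'\mid q-1$. The power $\zeta=X^{(q-1)/d'}$ of such a root is fixed by $N$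 and satisfies $\zeta^{d'}=-p$.

**Step 2: pass from $-p$ to $\pi$.** Let $d$ be prime to $p$. Write $e=p^se_0$ with $p\nmid e_0$, and $-p=\pi^ev$ with $v\in\mathcal O_K^\times$. By Step 1 with $d'=e_0d$, the group $N$ fixes some $\zeta$ with $\zeta^{e_0d}=-p$. Then
$$w^{e_0}=v\qquad\text{for } w=\zeta^d/\pi^{p^s}.$$
Since $p\nmid e_0$, Hensel's lemma shows that $w\in\mathcal O_{K^{ur}}^\times$. In the same way $w=w_1^d$ with $w_1\in K^{ur}$, because $p\nmid d$. The element $\rho=\zeta/w_1$ is fixed by $N$, as $N\subset I$ fixes $K^{ur}$, and $\rho^d=\zeta^d/w=\pi^{p^s}$. Choose $a,b\in\mathbb Z$ with $ap^s+bd=1$. Then $\rho^a\pi^b$ is fixed by $N$ and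
$$(\rho^a\pi^b)^d=\pi^{ap^s+bd}=\pi .$$
So $N$ fixes $K^{ur}(\pi^{1/d})$ for every $d$ prime to $p$. These fields fill up the maximal tamely ramified extension, and hence $N\subset P$. $\square$

## 7. Where the extension argument meets $\breve K$

To show $N=1$ we argue by contradiction. If $N\neq1$, then, being pro-$p$, it has a nonzero homomorphism to $\mathbb F_p$. With Shapiro's lemma and Proposition 3 this turns into a class in $H^1(G,\Lambda/p)$ that is nonzero on $N$, where $\Lambda$ is a lattice in a crystalline $V$. It would be enough to lift this class to a cocycle $G\to\Lambda$ for which the extension of $\mathbb Q_p$ by $V$ is crystalline: $N$ acts trivially on that extension, while the cocycle is nonzero on $N$ even modulo $p$.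

There are two places where this direct attempt stops.

First, the obstruction to lifting lies in groups $H^2(G,\Lambda/p)$, which need not vanish; for instance $H^2(G_{\mathbb Q_p},\mu_p)\simeq\mathbb Z/p$. We can avoid it by lifting only over $I$, where $\mathrm{cd}_p\le1$. Since $N\subset I$, the values on $N$ remain visible. After a large Tate twist, the extension so obtained will even be crystalline over $\breve K$.

Second, $N$ was defined by representations of $G$, and Lemma 5 covers $G_{K_1}$ for $K_1/K$ finite unramified, but not $I$. So we must descend from $\breve K$ to a finite $K_1$. Suppose the lifted cocycle is $z(g)=gy-y$ on $I$ with $y\in B_e\otimes V$, and also $z(g)=gy''-y''$ with $y''\in B_{dR}^+\otimes V$. The natural way to extend it to $g\in G_{K_1}$ is $gy-y$. This lies in $B_e\otimes V$, so by (F2) it lies in $V$ exactly when it lies in $B_{dR}^+\otimes V$, that is, when $g\delta-\delta\in B_{dR}^+\otimes V$ for $\delta=y-y''$. But $\delta$ is only $I$-invariant. It lies in $\breve K\otimes_KD_{dR}(V)$, and its coefficients need not lie in any finite extension of $K$.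

The way past this is that only $z$ modulo $p$ is needed. We may move $\delta$ slightly so that its coefficients lie in a finite unramified $K_1$, provided that the change of $\delta$ can be realized by a change of $y$ inside $B_e\otimes V$ that alters the cocycle only by elements of $p\Lambda$. Lemma 8 below says that this is possible.

## 8. Cocycles with values in $B_{dR}^+\otimes V$

This lemma produces the element $y''$, and with it de Rham extensions.

**Lemma 7.** Let $V$ be a de Rham representation of $I$ with all weights $\ge1$. Every continuous cocycle $z:I\to B_{dR}^+\otimes V$ is of the form $z(g)=gx-x$ with $x\in B_{dR}^+\otimes V$.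

*Proof.* Write $(\partial x)(g)=gx-x$. For $j\ge0$,
$$t^jB_{dR}^+\otimes V\,/\,t^{j+1}B_{dR}^+\otimes V\simeq C(j)\otimes V\simeq\bigoplus_lC(j+h_l),\qquad j+h_l\ge1,$$
so its continuous $H^1$ vanishes by (F3), applied to $\breve K$. Suppose we have $x_0,\dots,x_{j-1}$ with $x_i\in t^iB_{dR}^+\otimes V$ such that $z_j=z-\partial(x_0+\dots+x_{j-1})$ has values in $t^jB_{dR}^+\otimes V$ (for $j=0$ this is $z_0=z$). It is a continuous cocycle because $I$ acts continuously on $B_{dR}^+$. As $t^jB_{dR}^+\to C(j)$ is continuous, its reduction is a continuous cocycle in $C(j)\otimes V$, hence a coboundary. Lifting an element of which it is the coboundary, we get $x_j\in t^jB_{dR}^+\otimes V$ such that $z_j-\partial x_j$ has values in $t^{j+1}B_{dR}^+\otimes V$.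

The series $x=\sum_jx_j$ converges $t$-adically. For each $j$,
$$z-\partial x=\bigl(z-\partial(x_0+\dots+x_j)\bigr)-\partial\Bigl(\sum_{i>j}x_i\Bigr)$$
has values in $t^{j+1}B_{dR}^+\otimes V$. Since $\bigcap_jt^jB_{dR}^+=0$, we get $z=\partial x$. $\square$

## 9. Small de Rham periods and $B_e$

**Lemma 8.** Let $V$ be a crystalline representation of $G$ and $\Lambda\subset V$ a lattice. For every $\eta\in\breve K\otimes_KD_{dR}(V)=D_{dR}(V|_I)$ sufficiently close to $0$ there is $w\in B_e\otimes V$ with $w-\eta\in B_{dR}^+\otimes V$ and $gw-w\in p\Lambda$ for all $g\in I$.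

**Example.** Let $V=\mathbb Q_p(1)$ with basis $e_1$, let $\Lambda=\mathbb Z_pe_1$, and let $\eta=a\,t^{-1}\otimes e_1$ with $a\in 2p^2\mathcal O_{\breve K}$. Put $b=a/p$ and $u=\exp(b)$. The series converges, $u-1\in p\mathcal O_{\breve K}$ and $\log u=b$. Choose a compatible system $u^\flat$ of $p$-power roots of $u$. As $\theta([u^\flat]-1)=u-1\in p\mathcal O_C$, the element $[u^\flat]-1$ lies in $(p,\xi)A_{\inf}$, so it has divided powers in $A_{cris}$. Hence the logarithm series for $\log[u^\flat]$, being $\sum_{n\ge1}(-1)^{n-1}(n-1)!$ times the $n$-th divided power, converges in $A_{cris}$. Put $x=p\log[u^\flat]$. Then $\varphi(x)=px$ and $\theta(x)=p\log u=a$. For $g\in I$ we have $g\log[u^\flat]-\log[u^\flat]=\kappa(g)t$, with $\kappa(g)\in\mathbb Z_p$ the Kummer cocycle of $u$. So $w=t^{-1}x\otimes e_1$ lies in $B_e\otimes V$ and satisfies $w-\eta\in B_{dR}^+\otimes V$. Since $t^{-1}\otimes e_1$ is $I$-invariant, $gw-w=p\,\kappa(g)e_1\in p\Lambda$. Here $a$ small means that $\exp(a)=u^p$ is a $p$-th power, so its Kummer cocycle is divisible by $p$. The general proof replaces the exponential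 by the open mapping theorem.

*Proof of Lemma 8.*

**Step 1: control denominators in $V$.** Choose $i\ge1$ with $D_{dR}(V)\subset t^{-i}B_{dR}^+\otimes V$. The $\mathbb Z_p$-module $\mathbb Q_p\cap t^{-i}A_{cris}$ is not all of $\mathbb Q_p$: otherwise $t^i\in p^nA_{cris}$ for all $n$, whereas $A_{cris}$ is $p$-adically separated and $t^i\ne0$. A proper $\mathbb Z_p$-submodule of $\mathbb Q_p$ lies in $p^{-a}\mathbb Z_p$ for some $a\ge0$. Using a basis of $\Lambda$ we obtain
$$V\cap(t^{-i}A_{cris}\otimes\Lambda)\subset p^{-a}\Lambda.\tag{2}$$

**Step 2: lift small elements of $B_{dR}^+/t^i$ to small elements of $(B_{cris}^+)^{\varphi=p^i}$.** The space $F=(B_{cris}^+)^{\varphi=p^i}$ is a $\mathbb Q_p$-Banach space with unit ball $F\cap A_{cris}$: it is closed in $A_{cris}[1/p]$, and $A_{cris}$ is $p$-torsion free, $p$-adically complete and separated. The space $Q=B_{dR}^+/t^iB_{dR}^+=A_{\inf}[1/p]/\xi^i$ is a Banach space with unit ball $A_{\inf}/\xi^i$. The map $F\to Q$ is surjective by (F2). It is continuous: $A_{cris}$ is the $p$-adic completion of the ring generated over $A_{\inf}$ by the $\xi^n/n!$,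 and only those with $n<i$ survive in $Q$, so $A_{cris}$ maps into $\frac1{(i-1)!}A_{\inf}/\xi^i$. By the open mapping theorem there is $c'$ such that the image of $p^{a+1}A_{cris}\cap F$ contains $p^{c'}(A_{\inf}/\xi^i)$.

**Step 3: construct $w$.** Let $\eta_1,\dots,\eta_u$ be a $\breve K_0$-basis of $\breve K\otimes_KD_{dR}(V)$. Choose $c\ge0$ such that the classes of the $t^i\eta_l$ in $Q\otimes V$ lie in $p^{-c}(A_{\inf}/\xi^i)\otimes\Lambda$. We call $\eta=\sum a_l\eta_l$ sufficiently close to $0$ if all $a_l\in p^{c+c'}W(\bar k)$. As $W(\bar k)\subset A_{\inf}$, the class of $t^i\eta$ then lies in $p^{c'}(A_{\inf}/\xi^i)\otimes\Lambda$. By Step 2, applied to each coordinate in a basis of $\Lambda$, there is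
$$x\in(p^{a+1}A_{cris}\cap F)\otimes\Lambda\quad\text{with}\quad x-t^i\eta\in t^iB_{dR}^+\otimes V.$$
Put $w=t^{-i}x$. Since $\varphi(t)=pt$, we have $w\in B_e\otimes V$, and $w-\eta\in B_{dR}^+\otimes V$.

**Step 4: estimate $gw-w$.** Let $g\in I$. As $g\eta=\eta$, we have $gw-w=g(w-\eta)-(w-\eta)\in B_{dR}^+\otimes V$, and also $gw-w\in B_e\otimes V$. By (F2), $gw-w\in V$. Moreover $gt^{-i}=\chi(g)^{-i}t^{-i}$ with $\chi(g)\in\mathbb Z_p^\times$, so $gw-w\in p^{a+1}t^{-i}A_{cris}\otimes\Lambda$. By (2), $gw-w\in p^{a+1}p^{-a}\Lambda=p\Lambda$. $\square$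

## 10. The common kernel is trivial

*Proof of Theorem 4.* Suppose $N\ne1$.

**(a) A class modulo $p$ that is nonzero on $N$.** This step turns $N\neq1$ into a cocycle with values in $\Lambda/p$, for a conveniently twisted $\Lambda$.

By Proposition 6, $N$ is a nontrivial pro-$p$ group, so there is a continuous nonzero homomorphism $c_0:N\to\mathbb F_p$. Its kernel is open in $N$, so there is an open normal subgroup $U$ of $G$ with $N\cap U\subset\ker c_0$. Then $W=NU$ is open and normal in $G$, and $c_0$ extends to
$$c:W\to W/U\simeq N/(N\cap U)\to\mathbb F_p .$$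
Let $A=\mathrm{Map}(W\backslash G,\mathbb F_p)$ with $(gf)(x)=f(xg)$. By Shapiro's lemma, restriction to $W$ followed by $\mathrm{ev}_1:A\to\mathbb F_p$ gives an isomorphism $H^1(G,A)\to H^1(W,\mathbb F_p)=\mathrm{Hom}(W,\mathbb F_p)$. Let $b:G\to A$ be a continuous cocycle whose class corresponds to $c$, so that $\mathrm{ev}_1\circ b|_W=c$. The group $N$ acts trivially on $A$: for $n\in N$ we have $f(xn)=f(xnx^{-1}\cdot x)=f(x)$, since $xnx^{-1}\in N\subset W$. Hence $b|_N$ is a homomorphism, and $\mathrm{ev}_1\circ b|_N=c_0\ne0$.

Since $pA=0$ and $N$ acts trivially on $A$, Proposition 3 gives an embedding $A\hookrightarrow\Lambda/p\Lambda$ for a lattice $\Lambda$ in a crystalline $V$. Replace $(V,\Lambda)$ by $(V(m),\Lambda(m))$ with $(p-1)\mid m$. This does not change $\Lambda/p$, because $\chi^m\equiv1$ mod $p$. It adds $m$ to all weights. Up to the choice of a basis of $\mathbb Q_p(m)$, $D_{cris}(V(m))=t^{-m}D_{cris}(V)$, so $\varphi$ is multiplied by $p^{-m}$ and $\varphi^{-1}$ by $p^m$. Taking $m\gg0$ we may assume: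

* (i) all weights of $V$ are $\ge1$;
* (ii) there is a $W(k)$-lattice $D^\circ\subset D_{cris}(V)$ with $\varphi^{-1}(D^\circ)\subset p^2D^\circ$.

Let $b':G\to\Lambda/p$ be the image of $b$. As $N$ acts trivially on $V$ and $A\to\Lambda/p$ is injective, $b'|_N$ is a nonzero homomorphism.

**(b) Lifting over inertia.** This step lifts $b'|_I$ to a cocycle $z:I\to\Lambda$. By (F5), $H^2(I,\Lambda/p)=0$. From $0\to\Lambda/p\xrightarrow{p^j}\Lambda/p^{j+1}\to\Lambda/p^j\to0$ we see that $H^1(I,\Lambda/p^{j+1})\to H^1(I,\Lambda/p^j)$ is surjective for $j\ge1$. Start with $z_1=b'|_I$. Given a continuous cocycle $z_j$ in $\Lambda/p^j$, there is a continuous cocycle in $\Lambda/p^{j+1}$ whose reduction differs from $z_j$ by the coboundary of some element of $\Lambda/p^j$. Lift that element to $\Lambda/p^{j+1}$ and correct by its coboundary. The result $z_{j+1}$ reduces exactly to $z_j$. In the limit we get a continuous cocycle $z:I\to\Lambda$ with $z\bmod p=b'|_I$.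

**(c) The extension is crystalline over $\breve K$.** We claim that there is $y\in B_e\otimes V$ with $z(g)=gy-y$ for all $g\in I$.

*De Rham.* Let $E=V\oplus\mathbb Q_pf_0$ be the representation of $I$ extending $V|_I$ with $gf_0=f_0+z(g)$. By (i) and Lemma 7 there is $y''\in B_{dR}^+\otimes V$ with $z(g)=gy''-y''$. Then $f_0-y''\in(B_{dR}\otimes E)^I$. Together with $D_{dR}(V|_I)$ this gives dimension $\dim E$, so $E$ is de Rham.

*Semi-stable.* By (F4) there is a finite Galois extension $L/\breve K$ such that $E|_{G_L}$ is semi-stable. As $\bar k$ is algebraically closed, $L_0=\breve K_0$. Put $D=(B_{st}\otimes E)^{G_L}$ and $D_V=(B_{st}\otimes V)^{G_L}$. We have $D_{cris}(V|_I)\subset D_V$, and the dimensions agree, so $D_V=D_{cris}(V|_I)$. On it $\mathcal N=0$ and $I$ acts trivially. The sequence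
$$0\to D_V\to D\to\breve K_0\to0$$
is left exact by construction and exact because $\dim D=\dim E=\dim D_V+1$. Its maps commute with $\varphi$, $\mathcal N$ and the action of $\mathrm{Gal}(L/\breve K)$, which is $\breve K_0$-linear because $I$ fixes $\breve K_0$. This finite group acts trivially on $D_V$ and on $\breve K_0$. In characteristic $0$ the sequence splits equivariantly, so it acts trivially on $D$. Thus $D=(B_{st}\otimes E)^I$.

*Frobenius and monodromy.* Put $M=W(\bar k)\otimes_{W(k)}D^\circ$, a lattice in $D_V=\breve K_0\otimes_{K_0}D_{cris}(V)$. By (ii), both $\varphi^{-1}$ and $(p\varphi)^{-1}=p^{-1}\varphi^{-1}$ map $M$ into $pM$. If $\psi$ is one of these two maps, then $\sum_n\psi^n$ converges on the $p$-adically complete module $M$ and inverts $1-\psi$. Hence $1-\psi$ is bijective on $D_V=M[1/p]$, and therefore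
$$\varphi-1=\varphi(1-\varphi^{-1})\quad\text{and}\quad p\varphi-1=p\varphi\bigl(1-(p\varphi)^{-1}\bigr)\quad\text{are bijective on }D_V.\tag{3}$$
Let $\varepsilon\in D$ lift $1\in\breve K_0$. Then $\varphi(\varepsilon)-\varepsilon\in D_V$. By (3) it equals $(\varphi-1)d$ with $d\in D_V$, and replacing $\varepsilon$ by $\varepsilon-d$ we get $\varphi(\varepsilon)=\varepsilon$. Next, $\mathcal N\varepsilon\in D_V$ and $\mathcal N\varepsilon=\mathcal N\varphi\varepsilon=p\varphi\mathcal N\varepsilon$, so $\mathcal N\varepsilon=0$ by (3). By (F1), $\varepsilon\in B_e\otimes E$. It is $I$-invariant and maps to $1\in B_e$, so $\varepsilon=f_0-y$ with $y\in B_e\otimes V$. Invariance reads $f_0+z(g)-gy=f_0-y$, that is, $z(g)=gy-y$. The claim is proved.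

The exponent $2$ in (ii) is used for the monodromy. For $V=\mathbb Q_p(1)$ one has $\varphi=p^{-1}$ on $t^{-1}\otimes e_1$, so $p\varphi-1$ kills this vector and the argument gives no control of $\mathcal N\varepsilon$; there $\varphi^{-1}$ is multiplication by $p$ on it, and (ii) fails.

**(d) Approximation over a finite unramified extension.** This step moves the extension from $I$ to some $G_{K_1}$, changing the cocycle only modulo $p\Lambda$.

Put $\delta=y-y''$. Since $gy-y=z(g)=gy''-y''$ for $g\in I$, we have
$$\delta\in(B_{dR}\otimes V)^I=\breve K\otimes_KD_{dR}(V),\qquad y-\delta=y''\in B_{dR}^+\otimes V.$$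
As $K^{ur}$ is dense in $\breve K$, there are a finite unramified $K_1/K$ and $\delta'\in K_1\otimes_KD_{dR}(V)$ such that $\eta=\delta'-\delta$ is as close to $0$ as Lemma 8 requires. Let $w$ be as in that lemma and put $y'=y+w\in B_e\otimes V$. Then
$$y'-\delta'=(y-\delta)+(w-\eta)\in B_{dR}^+\otimes V.$$
Let $g\in G_{K_1}$. Since $g\delta'=\delta'$, the element $z'(g):=gy'-y'=g(y'-\delta')-(y'-\delta')$ lies in $B_{dR}^+\otimes V$. It also lies in $B_e\otimes V$. By (F2),
$$z'(g)\in(B_e\cap B_{dR}^+)\otimes V=V .$$
Thus $z':G_{K_1}\to V$ is a cocycle. It is continuous: $y'\in t^{-j}B_{dR}^+\otimes V$ for some $j$, the group acts continuously on this space, and the space induces on the finite-dimensional $\mathbb Q_p$-subspace $V$ its usual topology.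

Let $E'=V\oplus\mathbb Q_pf'$ be the representation of $G_{K_1}$ extending $V|_{G_{K_1}}$ with $gf'=f'+z'(g)$. Then $f'-y'\in(B_{cris}\otimes E')^{G_{K_1}}$. Together with $D_{cris}(V|_{G_{K_1}})$, which has dimension $\dim V$, this gives dimension $\dim E'$. So $E'$ is crystalline.

**(e) Contradiction.** By Lemma 5, $N$ acts trivially on $E'$, so $z'|_N=0$. For $g\in N\subset I$,
$$0=z'(g)=(gy-y)+(gw-w)=z(g)+(gw-w),\qquad gw-w\in p\Lambda.$$
Hence $z(g)\in p\Lambda$, that is, $b'(g)=z(g)\bmod p=0$ for all $g\in N$. This contradicts $b'|_N\ne0$ from (a). So $N=1$, which proves Theorem 4 and with it Theorem 2. $\blacksquare$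

## 11. Torsion plus free parts, coefficients, morphisms, density

The criterion and Theorem 2 yield further statements at little cost.

**Theorem 9.** Let $\mathcal C$ be the class of crystalline, or of semi-stable, representations of $G$.

1. (Classification.) A finitely generated $\mathbb Z_p$-module $T$ with continuous $G$-action is a quotient of a lattice in a member of $\mathcal C$ if and only if $T\otimes\mathbb Q_p\in\mathcal C$. (For torsion $T$ the condition is empty.)
2. (Coefficients.) If $R$ is a finite free $\mathbb Z_p$-algebra acting $G$-equivariantly on $T\in\mathrm{Rep}_{\mathrm{tor}}(G)$, the lift $\Lambda_1\subset\Lambda_2$ of $T$ can be chosen $R$-linearly, with crystalline $\Lambda_i[1/p]$ and weights $\ge r_0$.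
3. (Morphisms, exact sequences.) Every morphism $T\to T'$, respectively short exact sequence $0\to T'\to T\to T''\to0$, in $\mathrm{Rep}_{\mathrm{tor}}(G)$ is the image of a morphism, respectively short exact sequence, of crystalline lattices with weights $\ge r_0$ under termwise surjections.
4. (Density.) The functions $g\mapsto\ell(gv)$, with $V$ crystalline, $v\in V$, $\ell\in V^*$, span a dense subspace of $C(G,\mathbb Q_p)$.
5. (Tensor-generated classes.) For a single $p$-adic representation $V$ of $G$, let $\mathcal C_V$ be the smallest class containing $V$ and the trivial representation and stable as in Proposition 3. Then $T\in\mathrm{Rep}_{\mathrm{tor}}(G)$ is a quotient of two lattices in a member of $\mathcal C_V$ if and only if $\ker\rho_V$ acts trivially on $T$.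

*Proof.*

**(1)** If a lattice $\Lambda$ in a member of $\mathcal C$ surjects onto $T$, then $T\otimes\mathbb Q_p$ is a quotient of $\Lambda[1/p]$, so it lies in $\mathcal C$. Conversely, let $p^n$ kill the torsion submodule $T_{tor}$. Then $p^nT$ is torsion-free: if $p^nx$ is torsion, so is $x$, and $p^nx=0$. Hence $p^nT\cap T_{tor}=0$, and
$$T\hookrightarrow T/p^nT\oplus T/T_{tor}.$$
By Theorem 2 there is a surjection $\Lambda_2\to T/p^nT$ from a crystalline lattice. Let $\Lambda$ be the preimage of $T$ under $\Lambda_2\oplus T/T_{tor}\to T/p^nT\oplus T/T_{tor}$. It is $G$-stable, finitely generated and torsion-free, and it surjects onto $T$. It is a lattice in $\Lambda[1/p]$, a subrepresentation of $\Lambda_2[1/p]\oplus(T\otimes\mathbb Q_p)\in\mathcal C$, so $\Lambda[1/p]\in\mathcal C$.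

**(2)** Let $f:\Lambda\to T$ be a surjection from a crystalline lattice with weights $\ge r_0$, as given by Theorem 2. Then $\Lambda_2=R\otimes_{\mathbb Z_p}\Lambda\to T$, $r\otimes\lambda\mapsto rf(\lambda)$, is $R$-linear, surjective, and $G$-equivariant, because $R$ commutes with $G$ on $T$. As a $G$-module $\Lambda_2$ is a finite direct sum of copies of $\Lambda$, so $\Lambda_2[1/p]$ is crystalline with the same weights. Its kernel $\Lambda_1$ is an $R$-stable and $G$-stable submodule of finite index.

**(3)** For $f:T\to T'$ take surjections $a:\Lambda\to T$ and $a':\Lambda'\to T'$ from crystalline lattices with weights $\ge r_0$. The inclusion $\Lambda\to\Lambda\oplus\Lambda'$ lies over $f$ via $a$ and the surjection $(fa,a'):\Lambda\oplus\Lambda'\to T'$. For an exact sequence $0\to T'\xrightarrow{i}T\xrightarrow{j}T''\to0$ take surjections $a':\Lambda'\to T'$ and $a'':\Lambda''\to T$. The sequence $0\to\Lambda'\to\Lambda'\oplus\Lambda''\to\Lambda''\to0$ maps to the given one by $a'$, $(ia',a'')$ and $ja''$. These are surjective, and the squares commute because $ji=0$.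

**(4)** Locally constant functions are dense in $C(G,\mathbb Q_p)$, so let $f:G\to\mathbb Q_p$ be locally constant. It factors through $G/U$ for an open normal subgroup $U$. Since $N=1\subset U$, Step 1 of the proof of Proposition 3 gives a crystalline $V$ with $\ker\rho_V\subset U$, so $f$ factors through $\Gamma=\rho_V(G)$. After scaling, $f$ is $\mathbb Z_p$-valued, and by (1) it is congruent modulo every $p^n$ to an element of some $\mathcal P_d^\circ$. So $f$ is a uniform limit of elements of $\bigcup_d\mathcal P_d$. Each $h\in\mathcal P_d$ is a matrix coefficient of the crystalline representation $\mathcal P_d$, since $h(g)=(gh)(1)=\mathrm{ev}_1(gh)$.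

**(5)** The representations on which $\ker\rho_V$ acts trivially form a class that contains $V$ and the trivial representation and is stable as in Proposition 3. So $\ker\rho_V$ acts trivially on every member of $\mathcal C_V$. Since $V\in\mathcal C_V$, the common kernel of $\mathcal C_V$ is exactly $\ker\rho_V$, and Proposition 3 gives the statement. $\square$
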